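# Semi-parallel cubic forms on locally strongly convex affine hyperspheres

## 1. Semi-parallel and parallel cubic forms

The question compares two conditions on a symmetric tensor. An affine hypersphere carries a Riemannian metric $h$ and a cubic form $C$. One may ask that $C$ be parallel, $\hat\nabla C=0$, or only that the curvature operators of $h$ annihilate it, $\hat R\cdot C=0$. The first condition implies the second. Does the second imply the first?

The first guess is "surely not". The condition $\hat\nabla C=0$ is differential, while $\hat R\cdot C=0$ only relates the values of two tensors at each point. If $h$ happens to be flat, then $\hat R=0$ and the second condition says nothing at all about $C$. So flat metrics look like the place to find a counterexample. We fix the definitions and then test this guess.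

**Blaschke structure.** Let $n\ge 2$, let $D$ be the flat connection and $\det$ the volume form of the unimodular affine space $\mathbb R^{n+1}$, and let $f:M^n\to\mathbb R^{n+1}$ be a hypersurface immersion. A transversal field $\xi$ gives
$$D_XY=\nabla_XY+h(X,Y)\xi ,\qquad D_X\xi=-SX+\tau(X)\xi .$$
If $h$ is non-degenerate (this does not depend on $\xi$), there is, up to sign, exactly one $\xi$ with $\tau=0$ and with $|\det(X_1,\dots,X_n,\xi)|$ equal to the volume density of $h$. This $\xi$ is the affine normal. It provides the induced connection $\nabla$, the affine metric $h$ and the shape operator $S$. The hypersurface is *locally strongly convex* if $h$ is definite, and then we choose the sign of $\xi$ so that $h>0$. It is an *affine hypersphere* if $S=H\,\mathrm{id}$ with $H$ constant. Write $\hat\nabla$ and $\hat R$ for the Levi-Civita connection and the curvature of $h$.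

**Cubic form.** $C=\nabla h$, that is, $C(X,Y,Z)=(\nabla_Xh)(Y,Z)$. It is *parallel* if $\hat\nabla C=0$, and *semi-parallel* if $\hat R\cdot C=0$, where
$$\hat R(X,Y)\cdot C=\hat\nabla_X\hat\nabla_YC-\hat\nabla_Y\hat\nabla_XC-\hat\nabla_{[X,Y]}C .$$

**Example (the surface $x_1x_2x_3=1$, $x_i>0$).** Put $f=(e^u,e^v,e^{-u-v})$. After dividing the three coordinates by $e^u,e^v,e^{-u-v}$, the vectors $f_u,f_v,f$ become $(1,0,-1),(0,1,-1),(1,1,1)$. So $\det(f_u,f_v,f)$ is a constant. Likewise $f_{uu},f_{uv},f_{vv}$ become $(1,0,1),(0,0,1),(0,1,1)$. Their coefficients in the frame $f_u,f_v,f$ are constants, and the coefficient of $f$ is one third of the sum of the coordinates: $\frac23,\frac13,\frac23$. So the transversal field $f$ induces a metric with constant positive definite matrix $\begin{pmatrix}2/3&1/3\\1/3&2/3\end{pmatrix}$. For a suitable constant $a>0$ the field $\xi=af$ has the right normalization, and $D_X\xi=aX$, so $S=-a\,\mathrm{id}$. In the coordinates $u,v$ the metric $h$ and the connection $\nabla$ have constant coefficients.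 Hence $h$ is flat and $C$ is parallel.

We use the following textbook facts about the Blaschke structure of an affine hypersphere, with $R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$. The tensor $C$ is totally symmetric (Codazzi). The Gauss equation is $R(X,Y)Z=H\big(h(Y,Z)X-h(X,Z)Y\big)$. Finally, put
$$K_XY=\nabla_XY-\hat\nabla_XY .$$
Then $\operatorname{tr}K_X=0$ (apolarity). Indeed, the form $\theta=\det(\cdot,\dots,\cdot,\xi)$ is $\nabla$-parallel because $\tau=0$; it is $\hat\nabla$-parallel because it is $\pm$ the volume form of $h$; and $\nabla_X\theta-\hat\nabla_X\theta=-\operatorname{tr}(K_X)\theta$.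

*$K$ carries the same information as $C$.* Both connections are torsion free, so $K_XY=K_YX$. Let $T(X,Y,Z)=h(K_XY,Z)$, which is symmetric in $X,Y$. From $\hat\nabla h=0$,
$$C(X,Y,Z)=-T(X,Y,Z)-T(X,Z,Y).$$
Since $C(X,Y,Z)=C(Y,X,Z)$, we get $T(X,Z,Y)=T(Y,Z,X)$, i.e. $T(Z,X,Y)=T(Z,Y,X)$. So $T$ is totally symmetric, each $K_X$ is $h$-symmetric, and $h(K_XY,Z)=-\frac12C(X,Y,Z)$. With $|K|^2=\sum_i\operatorname{tr}K_{e_i}^2$ for an orthonormal basis, $|C|^2=4|K|^2$.

*The structure equations.* Substituting $\nabla=\hat\nabla+K$ in the definition of $R$ gives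
$$R(X,Y)=\hat R(X,Y)+\big((\hat\nabla_XK)_Y-(\hat\nabla_YK)_X\big)+[K_X,K_Y].$$
The middle term is $h$-symmetric. All other terms are $h$-skew: $R(X,Y)$ by the Gauss equation, $\hat R(X,Y)$ as the curvature of a metric connection, and $[K_X,K_Y]$ as a commutator of symmetric maps. So the middle term vanishes, and
$$\hat R(X,Y)Z=H\big(h(Y,Z)X-h(X,Z)Y\big)-[K_X,K_Y]Z,\qquad (\hat\nabla_XK)_Y=(\hat\nabla_YK)_X. \tag{1}$$
The second equation says that $\hat\nabla K$ is totally symmetric in its four arguments. Since $\hat\nabla h=0$, semi-parallelism of $C$ means that every $\hat R(X,Y)$ is a derivation of the product $K$: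
$$\hat R(X,Y)K_ZW=K_{\hat R(X,Y)Z}W+K_Z\hat R(X,Y)W. \tag{2}$$
Equation (2) makes sense at a single point, and there it is a polynomial condition on $K$.

Throughout, everything is $C^\infty$, $M$ is connected (otherwise argue on components), and no completeness is assumed.

## 2. Surfaces, flat metrics, and a Laplacian identity

**Surfaces.** Let $n=2$, let $h>0$ and suppose $K\ne0$ at a point. Let $e_1$ maximize $h(K_uu,u)$ on the unit circle. The function is odd and, by polarization, not identically zero, so its maximum $\lambda$ is positive. Criticality says $h(K_{e_1}e_1,e_2)=0$ for $e_2\perp e_1$, so $K_{e_1}e_1=\lambda e_1$. By apolarity and total symmetry,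
$$K_{e_1}e_2=-\lambda e_2,\qquad K_{e_2}e_2=-\lambda e_1 .$$
From (1), $\hat R(e_1,e_2)e_1=-He_2-K_{e_1}K_{e_2}e_1+K_{e_2}K_{e_1}e_1=-(H+2\lambda^2)e_2$. Now apply (2) with $Z=W=e_1$: the left side is $-\lambda(H+2\lambda^2)e_2$ and the right side is $2\lambda(H+2\lambda^2)e_2$. Hence $3\lambda(H+2\lambda^2)=0$, that is, $H=-2\lambda^2$. Since $|K|^2=4\lambda^2$, a semi-parallel surface has $|K|^2\in\{0,-2H\}$ at each point. As $|K|^2$ is continuous and $M$ is connected, $|K|^2$ is constant.

So in the flat case the Gauss equation fixes the size of $K$. This is useful because of the following identity.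

**Lemma 1.** On a locally strongly convex affine hypersphere with $\hat R\cdot C=0$,
$$\tfrac12\Delta|K|^2=|\hat\nabla K|^2 .$$
In particular, if $|K|^2$ is constant, then $\hat\nabla C=0$.

*Proof.* Use a local orthonormal frame, $K_{ijk}=h(K_{e_i}e_j,e_k)$, and commas for $\hat\nabla$-derivatives in the order in which they are taken. By (1), $K_{ijk,l}$ is totally symmetric in $i,j,k,l$. By $\hat R\cdot K=0$ and the Ricci identity, the second derivative indices commute. Therefore
$$\sum_lK_{ijk,ll}=\sum_lK_{ijl,kl}=\sum_lK_{ijl,lk}=\sum_lK_{ill,jk}=0 .$$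
The first and third equalities use symmetry of $\hat\nabla K$, the second uses semi-parallelism, and the last uses $\sum_lK_{ill}=\operatorname{tr}K_{e_i}=0$, an identity that may be differentiated covariantly. So $\frac12\Delta|K|^2=|\hat\nabla K|^2+\langle K,\Delta K\rangle=|\hat\nabla K|^2$. If $|K|^2$ is constant, then $|\hat\nabla K|^2=0$, and since $h>0$, $\hat\nabla K=0$. $\square$

**Flat metrics in all dimensions.** Trace (1) to get the scalar curvature $\sum_{i,j}h(\hat R(e_i,e_j)e_j,e_i)$. Here
$$\sum_{i,j}h(K_{e_i}K_{e_j}e_j,e_i)=\Big|\sum_iK_{e_i}e_i\Big|^2=0$$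
by apolarity, and $\sum_{i,j}h(K_{e_j}K_{e_i}e_j,e_i)=\sum_{i,j}|K_{e_i}e_j|^2=|K|^2$. So
$$\mathrm{scal}=n(n-1)H+|K|^2. \tag{3}$$
If $h$ is flat, then $|K|^2=-n(n-1)H$ is constant, and Lemma 1 gives $\hat\nabla C=0$. Thus flat metrics never give a counterexample, although (2) is empty for them. The first guess fails exactly where it looked safest.

It is correct as soon as a hypothesis is dropped, and the two examples show what must be used.

**Example (a): $h$ indefinite, any $n\ge2$.** For the graph of a function $F$ with transversal field $\partial_z$, the vectors $X_i=\partial_i+F_i\partial_z$ satisfy $D_{X_i}X_j=F_{ij}\partial_z$. So the $x_i$ are $\nabla$-flat coordinates, $h=\sum F_{ij}dx_idx_j$, $S=0$ and $\det(X_1,\dots,X_n,\partial_z)=1$. Take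
$$F=x_1x_2+x_1^4+\tfrac12\sum_{i\ge3}x_i^2 .$$
Its Hessian determinant is $-1$, so $\partial_z$ is the affine normal up to sign, and
$$h=2dx_1dx_2+12x_1^2dx_1^2+\sum_{i\ge3}dx_i^2=2dx_1\,d(x_2+2x_1^3)+\sum_{i\ge3}dx_i^2 .$$
So $h$ is flat with flat coordinates $x_1,\ x_2+2x_1^3,\ x_3,\dots,x_n$, and $\hat R\cdot C=0$. But $C=24x_1dx_1^3$ and $\hat\nabla C=24\,dx_1^4\ne0$. Here $dx_1$ is a null covector, so $|C|^2=0$ is constant. The last sentence in the proof of Lemma 1 is what breaks.

**Example (b): no apolarity.** Take the graph of $F=\sum_ie^{x_i}$ with the transversal field $\partial_z$, which is equiaffine ($\tau=0$) with $S=0$ but does not have the Blaschke normalization. Then $h=\sum_ie^{x_i}dx_i^2$ is positive definite and flat, so $\hat R\cdot C=0$. With flat coordinates given by $ds_i=e^{x_i/2}dx_i$ we have $C=\sum_ie^{x_i}dx_i^3=\sum_ie^{-x_i/2}ds_i^3$, which is not parallel. Its $h$-trace $\sum_ie^{-x_i/2}ds_i$ is not zero.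

The equivalence is stated as a conjecture in Huiyang Xu and Cece Li, "Conformally flat affine hypersurfaces with semi-parallel cubic form", arXiv:2211.02814 (2022). We prove that it is true.

**Theorem A.** Let $M^n$ be a locally strongly convex affine hypersphere. Then $\hat R\cdot C=0$ if and only if $\hat\nabla C=0$. If $H\ge0$, then $\hat R\cdot C=0$ at a point already forces $C=0$ at that point.

**Corollary.** For locally strongly convex affine hyperspheres, $\hat\nabla^2C=0$ implies $\hat\nabla C=0$, because $\hat\nabla^2C=0$ implies $\hat R\cdot C=0$.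

That parallel implies semi-parallel is clear. By Lemma 1, the converse is reduced to one statement: *for a semi-parallel cubic form, $|K|^2$ is constant*. Lemma 1 alone only says that $|K|^2$ is subharmonic, and without compactness or completeness a maximum principle cannot be applied. The surface computation suggests instead that (2), read at one point, leaves only finitely many values for $|K|^2$.

## 3. The largest value of the cubic form

The natural next move is to imitate the surface computation in dimension $n$. It settles $H\ge0$ completely.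

**Proposition 2.** If $H\ge0$ and (2) holds at $p$, then $K=0$ at $p$.

*Proof.* Suppose $K\ne0$ at $p$. Let $\lambda_1$ be the maximum of $h(K_uu,u)$ on the unit sphere of $T_pM$, attained at $e_1$. As before $\lambda_1>0$. Criticality gives $h(K_{e_1}e_1,v)=0$ for $v\perp e_1$, so $K_{e_1}e_1=\lambda_1e_1$. Complete to an orthonormal basis with $K_{e_1}e_i=\lambda_ie_i$. By (1), for $i\ge2$,
$$\hat R(e_1,e_i)e_1=\mu_ie_i,\qquad\mu_i=-H+\lambda_1\lambda_i-\lambda_i^2 .$$
Equation (2) with $Z=W=e_1$ gives $\lambda_1\mu_ie_i=2\lambda_i\mu_ie_i$. So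
$$\lambda_i=\tfrac12\lambda_1\qquad\text{or}\qquad\lambda_i(\lambda_1-\lambda_i)=H. \tag{4}$$
In the first case $\lambda_i>0$. In the second, $H\ge0$ forces $0\le\lambda_i\le\lambda_1$. So $\operatorname{tr}K_{e_1}\ge\lambda_1>0$, contradicting apolarity. $\square$

This proves Theorem A for $H\ge0$. Now let $H=-a<0$ and see how far the same argument goes. Along $\cos t\,e_1+\sin t\,v$ with a unit vector $v\perp e_1$, the second derivative of the cubic function at $t=0$ is $-3\lambda_1+6h(K_{e_1}v,v)$. It is $\le0$, so $\lambda_i\le\lambda_1/2$. Among the roots of $\lambda^2-\lambda_1\lambda-a=0$ only the smaller one survives. If $k$ of the numbers $\lambda_2,\dots,\lambda_n$ equal $\lambda_1/2$, twice the trace condition reads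
$$(n+1)\lambda_1=(n-1-k)\sqrt{\lambda_1^2+4a}.$$
So $\lambda_1$ is determined by $k$, and it takes finitely many values.

This is encouraging, but it concerns $K_{e_1}$ only. For $n=2$ the map $K_{e_1}$ determines $K$; for $n=3$ it does not. Take $n=3$, $k=0$. Then $\lambda_2=\lambda_3=-\lambda_1/2$ and $\lambda_1^2=4a/3$. The remaining part of $K$ is a trace-free cubic form on $\operatorname{span}(e_2,e_3)$. After a rotation, $h(K_{e_2}e_2,e_2)=\sigma=-h(K_{e_2}e_3,e_3)$ and the other two coefficients vanish. Then $|K|^2=\frac52\lambda_1^2+4\sigma^2$, and the equations used so far do not contain $\sigma$. One would have to repeat the argument on the eigenspaces of $K_{e_1}$, where the trace condition and the curvature term have changed, and also control the products that mix eigenspaces. We need a structure that is inherited by these pieces.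

## 4. Adjoining a unit: the algebra $A_p$

Let $H=-a<0$ and suppose (2) holds. In (1) the commutator $[K_X,K_Y]$ is disturbed by the term with $H$. We add one dimension so that this term becomes part of a commutator. Geometry suggests how: $D_X\xi=aX$, so after a translation $\xi=af$ with $f$ the position vector, and
$$D_XY-\hat\nabla_XY=K_XY+a\,h(X,Y)f .$$

Put $N=n+1$, $V=T_pM$ and $A=A_p=\mathbb Re\oplus V$, where $e$ plays the role of the position vector. Let $e$ be a unit, and for $x,y\in V$ let
$$x\cdot y=K_xy+a\,h(x,y)e,\qquad\langle\,,\rangle|_V=h,\quad e\perp V,\quad\langle e,e\rangle=1/a .$$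
The inner product is positive definite because $a>0$; this is where $H<0$ is used. Write $L_xy=xy$ and $T(x,y)=[L_x,L_y]$.

**Definition.** A *Euclidean LT-algebra* is a finite-dimensional commutative real algebra with unit $e\ne0$ and a positive definite inner product such that all $L_x$ are symmetric and all $T(x,y)$ are derivations. The last condition can be written as
$$[T(x,y),L_z]=L_{T(x,y)z}. \tag{5}$$

**Example.** In $\mathbb R^N$ with componentwise product and the standard inner product, all $L_x$ are diagonal and all $T(x,y)$ vanish.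

**Lemma 3.** $A_p$ is a Euclidean LT-algebra. Moreover, with $\kappa=aN$,
$$\operatorname{tr}L_x=\kappa\langle x,e\rangle\qquad(x\in A), \tag{6}$$
and with $Q=\sum_b\operatorname{tr}L_b^2$ over any orthonormal basis of $A$,
$$|K|^2=Q-a(3n+1). \tag{7}$$

*Proof.* **Step 1: each $L_x$ is symmetric.** For $x=e$ this is clear. For $x,y,z\in V$ we have $\langle xy,z\rangle=h(K_xy,z)=\langle y,xz\rangle$, then $\langle xy,e\rangle=a\,h(x,y)\frac1a=h(x,y)=\langle y,xe\rangle$, and $\langle xe,e\rangle=0$.

**Step 2: $T(x,y)$ is a derivation.** We have $T(e,\cdot)=0$. Let $x,y,z\in V$. Then $T(x,y)e=xy-yx=0$, and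
$$x(yz)-y(xz)=[K_x,K_y]z+a\big(h(y,z)x-h(x,z)y\big)+a\big(h(x,K_yz)-h(y,K_xz)\big)e .$$
The $e$-component vanishes by total symmetry of $K$. Comparing with (1) and $H=-a$,
$$T(x,y)z=-\hat R(x,y)z .$$
Put $\delta=T(x,y)$. For $z,w\in V$ we have $\delta(zw)=\delta(K_zw)$ because $\delta e=0$, while
$$(\delta z)w+z(\delta w)=K_{\delta z}w+K_z\delta w+a\big(h(\delta z,w)+h(z,\delta w)\big)e .$$
The last bracket vanishes because $\hat R(x,y)$ is $h$-skew, and the rest agrees with $\delta(K_zw)$ by (2). Products with $e$ cause no difficulty since $\delta e=0$.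

**Step 3: traces.** For $x\in V$ the diagonal entries of $L_x$ in the orthonormal basis $\sqrt a\,e,e_1,\dots,e_n$ are $0$ and $h(K_xe_i,e_i)$, so $\operatorname{tr}L_x=\operatorname{tr}K_x=0$. Also $\operatorname{tr}L_e=N=\kappa\langle e,e\rangle$. This is (6). In the same basis $\operatorname{tr}L_{\sqrt ae}^2=aN$ and
$$\operatorname{tr}L_{e_i}^2=|\sqrt a\,e_i|^2+\sum_j|K_{e_i}e_j+a\delta_{ij}e|^2=a+\operatorname{tr}K_{e_i}^2+a .$$
Summing, $Q=a(n+1)+2an+|K|^2=|K|^2+a(3n+1)$. $\square$

**Example (the flat surface).** Let $n=2$ and $a=2\lambda^2$ as in Section 2. Then $e_1^2=\lambda e_1+2\lambda^2e$, $e_1e_2=-\lambda e_2$ and $e_2^2=-\lambda e_1+2\lambda^2e$. The element $c=(e_1+\lambda e)/(3\lambda)$ satisfies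
$$c^2=\frac{\lambda e_1+2\lambda^2e+2\lambda e_1+\lambda^2e}{9\lambda^2}=c ,\qquad ce_2=0 .$$
Since $e-c=(2\lambda e-e_1)/(3\lambda)$, we have $e_2^2=3\lambda^2(e-c)$. So $\frac12\big(e-c\pm\frac{1}{\sqrt3\lambda}e_2\big)$ are two further idempotents, and the three idempotents multiply to zero pairwise. Hence $A\cong\mathbb R^3$. If instead $\lambda\ne0$ and $H+2\lambda^2\neq0$ (with $a=-H>0$), the same construction gives a commutative algebra with unit and symmetric $L_x$ that is not an LT-algebra, because (2) fails.

In this language the alternatives in (4) have a clear meaning. Let $t_1,t_2$ be the roots of $t^2-\lambda_1t-a$. Then $c=(e_1-t_2e)/(t_1-t_2)$ is an idempotent, and $L_c$ acts on $e_i$ by $(\lambda_i-t_2)/(t_1-t_2)$. The allowed values $\lambda_i=t_2,\ \frac12(t_1+t_2),\ t_1$ become $0,\frac12,1$. We now study idempotents.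

## 5. The Peirce decomposition of a Euclidean LT-algebra

**Lemma 4.** Let $c\ne0$ be an idempotent of a Euclidean LT-algebra $A$.

1. $A=A_0\oplus A_{1/2}\oplus A_1$, the mutually orthogonal eigenspaces $A_\lambda=A_\lambda(c)$ of $L_c$.
2. If $x\in A_0\cup A_1$, then $[L_c,L_x]=0$. Hence $A_0$ and $A_1$ are subalgebras, $A_0A_1=0$ and $(A_0+A_1)A_{1/2}\subset A_{1/2}$.
3. If $x\in A_{1/2}$, then $[L_c,[L_c,L_x]]=\frac14L_x$, and $A_{1/2}A_{1/2}\subset A_0+A_1$.
4. If nonzero, $A_1$ and $A_0$ are Euclidean LT-algebras with units $c$ and $e-c$.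

*Proof.* **Step 1: the eigenvalues, by applying a derivation to $c^2=c$.** Let $\delta=T(c,x)$. Then $\delta c=c(xc)-x(cc)=(L_c^2-L_c)x$. From $\delta c=\delta(c^2)=2c\,\delta c$,
$$(2L_c-1)(L_c^2-L_c)x=0\qquad\text{for all }x .$$
As $L_c$ is symmetric, it is diagonalizable with eigenvalues in $\{0,\frac12,1\}$.

**Step 2: a double commutator, by applying (5) to $z=c$.** Since $[\delta,L_c]=[[L_c,L_x],L_c]=-[L_c,[L_c,L_x]]$,
$$-[L_c,[L_c,L_x]]=L_{\delta c}. \tag{8}$$

**Step 3: $x\in A_0\cup A_1$.** Here $\delta c=0$, so $(\operatorname{ad}L_c)^2L_x=0$. Since $L_c$ is diagonalizable, so is $\operatorname{ad}L_c$ on $\operatorname{End}A$: it multiplies the component $A_\lambda\to A_\mu$ of an endomorphism by $\mu-\lambda$. Hence $[L_c,L_x]=0$, and $L_x$ preserves every $A_\lambda$. For $x\in A_0$ and $y\in A_1$ this gives $xy\in A_1$ and $xy\in A_0$, so $xy=0$. The other claims in 2 are immediate.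

**Step 4: $x\in A_{1/2}$.** Here $\delta c=(\frac14-\frac12)x=-\frac14x$, and (8) becomes $(\operatorname{ad}L_c)^2L_x=\frac14L_x$. So the component $A_\lambda\to A_\mu$ of $L_x$ vanishes unless $(\mu-\lambda)^2=\frac14$. With $\lambda=\frac12$ this leaves $\mu\in\{0,1\}$.

**Step 5: inheritance.** For $x,y\in A_i$ with $i\in\{0,1\}$, $L_x$ and $L_y$ preserve $A_i$, so $T(x,y)$ restricts to the corresponding commutator on $A_i$, which is a derivation of $A_i$. We have $c\in A_1$, and it acts as a unit there. Also $c(e-c)=0$, so $e-c\in A_0$, and $(e-c)x=x$ for $x\in A_0$. $\square$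

Part 4 is the inheritance that was missing in Section 3: both pieces are algebras of the same kind, and no trace condition is part of the definition.

## 6. Complete systems of orthogonal idempotents

**Lemma 5.** Every Euclidean LT-algebra $A$ has nonzero idempotents $c_1,\dots,c_r$ with $c_ic_j=0$ $(i\ne j)$, $\sum_ic_i=e$ and $A_1(c_i)=\mathbb Rc_i$.

*Proof.* Induction on $\dim A$. If $\dim A=1$, take $c_1=e$. Let $\dim A\ge2$.

**Step 1: an idempotent $c\neq0,e$.** Let $y$ be a critical point of $\langle y^2,y\rangle$ on the unit sphere of $e^\perp$. The derivative in direction $v$ is $3\langle y^2,v\rangle$, so $y^2$ is orthogonal to all $v\in e^\perp$ with $v\perp y$. That is, $y^2=\mu y+\nu e$. Here $\nu\langle e,e\rangle=\langle y^2,e\rangle=\langle y,ye\rangle=|y|^2=1$, so $\nu>0$. Hence $t^2-\mu t-\nu$ has two distinct real roots $t_1,t_2$, and $(y-t_1e)(y-t_2e)=y^2-\mu y-\nu e=0$. Put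
$$c=\frac{y-t_2e}{t_1-t_2},\qquad\text{so}\qquad e-c=-\frac{y-t_1e}{t_1-t_2}.$$
Then $c(e-c)=0$, i.e. $c^2=c$, and $c\ne0,e$ because $y\notin\mathbb Re$.

**Step 2: the union of two smaller systems.** By Lemma 4, $A_1(c)\ni c$ and $A_0(c)\ni e-c$ are nonzero Euclidean LT-algebras of smaller dimension. By induction both have systems as claimed. Take their union. Products across the two systems vanish since $A_0(c)A_1(c)=0$, and the sum is $c+(e-c)=e$.

**Step 3: $A_1(c_i)=\mathbb Rc_i$ still holds in $A$.** By induction, $c_i$ has this property inside its own subalgebra. So it suffices to show $A_1(c_i)\subset A_1(c)$ if $c_i\in A_1(c)$; the case $c_i\in A_0(c)$ is the same with $e-c$ in place of $c$. Let $c_ix=x$. By Lemma 4, $L_{c_i}$ preserves each $A_\lambda(c)$, so each component of $x$ satisfies the same equation. The component in $A_0(c)$ is killed by $c_i$, so it is $0$. Now let $x\in A_{1/2}(c)$ with $c_ix=x$, and put $c'=c-c_i$. As $c$ is the unit of $A_1(c)$, $c'^2=c-2c_i+c_i=c'$. And $c'x=\frac12x-x=-\frac12x$. But $c'=0$ or $L_{c'}$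 has eigenvalues in $\{0,\frac12,1\}$, so $x=0$. $\square$

*Simultaneous eigenspaces.* Fix such $c_1,\dots,c_r$. Since $c_j\in A_0(c_i)$ for $j\ne i$, Lemma 4 shows that the $L_{c_i}$ commute. They are symmetric with eigenvalues in $\{0,\frac12,1\}$ and sum to $\mathrm{id}$. On a joint eigenspace the eigenvalues add up to $1$: either one is $1$ and the rest vanish, which gives $A_1(c_i)=\mathbb Rc_i$, or two are $\frac12$ and the rest vanish. Hence there is an orthogonal decomposition
$$A=\bigoplus_i\mathbb Rc_i\oplus\bigoplus_{i<j}A_{ij},\qquad A_{ij}=\{x:c_ix=c_jx=\tfrac12x\},\quad c_kx=0\ (x\in A_{ij},\ k\ne i,j). \tag{9}$$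
Put $d_{ij}=d_{ji}=\dim A_{ij}$.

**Example ($K=0$).** Here $xy=a\,h(x,y)e$ on $V$. For a unit vector $y\in V$ we have $y^2=ae$. So $c_{1,2}=\frac12(e\pm y/\sqrt a)$ are idempotents with $c_1c_2=0$ and $c_1+c_2=e$. A vector $x\in V$ with $x\perp y$ satisfies $xy=0$, so $c_1x=c_2x=\frac12x$. Thus $r=2$ and $d_{12}=n-1$.

## 7. The traces $\operatorname{tr}L_y^2$ and the values of $|K|^2$

We now express $Q$ through the integers $d_{ij}$. The trace condition (6) measures the idempotents, and a trick with (5) turns $\operatorname{tr}L_y^2$ for $y\in A_{ij}$ into traces of products of the $L_{c_k}$.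

**Proposition 6.** If a Euclidean LT-algebra $A$ satisfies (6) with a constant $\kappa$, then $Q/\kappa$ depends only on $r$ and the $d_{ij}$. With $m_i=1+\frac12\sum_{j\ne i}d_{ij}$,
$$\frac Q\kappa=\sum_i\frac{1+\frac14\sum_{k\ne i}d_{ik}}{m_i}+\sum_{i<j}d_{ij}\Big[\frac{1+\frac14\sum_{k\ne i}d_{ik}}{m_i}-\frac{d_{ij}}{4m_j}\Big]. \tag{10}$$

*Proof.* **Step 1: traces and lengths of the idempotents.** By (9),
$$\operatorname{tr}L_{c_i}=m_i,\qquad\operatorname{tr}L_{c_i}^2=1+\tfrac14\sum_{k\ne i}d_{ik},\qquad\operatorname{tr}L_{c_i}L_{c_j}=\tfrac14d_{ij}\quad(i\ne j).$$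
By (6), $|c_i|^2=\langle c_i^2,e\rangle=\langle c_i,e\rangle=m_i/\kappa$. In particular $\kappa>0$.

**Step 2: $y^2$ for a unit vector $y\in A_{ij}$.** For $k\ne i,j$, $y$ lies in the subalgebra $A_0(c_k)$, so $c_ky^2=0$. Since $L_{c_k}$ acts by $1$ on $\mathbb Rc_k$ and by $\frac12$ on each $A_{kl}$, the components of $y^2$ in $\mathbb Rc_k$ and in all $A_{kl}$ vanish. Also $y\in A_{1/2}(c_i)$, so $y^2\in A_0(c_i)+A_1(c_i)$, which removes the component in $A_{ij}$. Therefore $y^2=\alpha c_i+\beta c_j$. From
$$\alpha|c_i|^2=\langle y^2,c_i\rangle=\langle y,c_iy\rangle=\tfrac12$$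
we get $\alpha=\kappa/(2m_i)$, and likewise $\beta=\kappa/(2m_j)$.

**Step 3: $\operatorname{tr}L_y^2$.** Let $\delta=T(c_i,y)=[L_{c_i},L_y]$. By Lemma 4, part 3, $L_y=4[L_{c_i},\delta]$. Using cyclicity of the trace and (5),
$$\operatorname{tr}L_y^2=4\operatorname{tr}\big([L_{c_i},\delta]L_y\big)=4\operatorname{tr}\big(L_{c_i}[\delta,L_y]\big)=4\operatorname{tr}\big(L_{c_i}L_{\delta y}\big).$$
And $\delta y=c_iy^2-y(c_iy)=\alpha c_i-\frac12y^2=\frac12(\alpha c_i-\beta c_j)$. So by Step 1
$$\operatorname{tr}L_y^2=2\alpha\Big(1+\tfrac14\sum_{k\ne i}d_{ik}\Big)-\tfrac12\beta d_{ij}.$$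

**Step 4: sum.** Use the orthonormal basis formed by the $c_i/|c_i|$ and orthonormal bases of the $A_{ij}$, and insert $|c_i|^2,\alpha,\beta$. This is (10). $\square$

**Check ($K=0$).** With $r=2$, $d_{12}=n-1$, $m_1=m_2=\frac{n+1}2$, (10) gives
$$\frac Q\kappa=(n+1)\cdot\frac{n+3}{2(n+1)}-\frac{(n-1)^2}{2(n+1)}=\frac{3n+1}{n+1}.$$
So $Q=a(3n+1)$, and (7) gives $|K|^2=0$, as it should.

*End of the proof of Theorem A.* The case $H\ge0$ is Proposition 2. Let $H=-a<0$ and $\hat R\cdot C=0$ on $M$. At each point $p$ the algebra $A_p$ satisfies (6) with $\kappa=a(n+1)$, the same constant everywhere. By (9), $r+\sum_{i<j}d_{ij}=n+1$, so there are only finitely many possible data $(r,d_{ij})$. By (7) and (10), $|K|^2$ takes its values in a finite set depending only on $n$ and $H$. As $|K|^2$ is continuous and $M$ is connected, it is constant. Lemma 1 gives $\hat\nabla C=0$. $\blacksquare$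

No choice of idempotents had to be made continuously in $p$; only the integers $d_{ij}$ mattered.

## 8. Euclidean LT-algebras are Jordan algebras

The same algebra gives a classification. A *Euclidean Jordan algebra* is a finite-dimensional commutative unital real algebra with $x^2(xy)=x(x^2y)$ and a positive definite inner product making all $L_x$ symmetric. Examples are $\mathbb R^N$, and the spin factor $\mathbb Re\oplus W$ with $ww'=\langle w,w'\rangle e$ for a Euclidean space $W$. In the spin factor, $x=te+w$ satisfies $x^2=2tx+(|w|^2-t^2)e$, so $L_{x^2}$ is a combination of $L_x$ and $\mathrm{id}$ and commutes with $L_x$.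

**Lemma 7.** A Euclidean LT-algebra is a Euclidean Jordan algebra.

*Proof.* We must show $[L_x,L_{x^2}]=0$ for every $x$. The plan is to move $x$ by automorphisms into the span of the $c_i$.

**Step 1: a compact group of automorphisms.** Each $T(y,w)$ is a skew derivation. The closure $\mathcal K$ of the group generated by all $\exp T(y,w)$ is a compact group of automorphisms inside the orthogonal group of $A$.

**Step 2: diagonalizing $x$.** Take $(c_i)$ from Lemma 5 and $u=\sum_ii\,c_i$. Choose $g\in\mathcal K$ maximizing $\langle gx,u\rangle$, and put $z=gx$. Varying along $\exp(tT(y,w))g$,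
$$0=\langle T(y,w)z,u\rangle=\langle y(wz)-w(yz),u\rangle=\langle wz,yu\rangle-\langle yz,wu\rangle=\langle w,[L_z,L_u]y\rangle$$
for all $y,w$. So $[L_z,L_u]=0$. Write $z=\sum_iz_{ii}+\sum_{i<j}z_{ij}$ according to (9), with $z_{ii}\in\mathbb Rc_i$ and $z_{ji}=z_{ij}$. We have $uc_i=i\,c_i$, $zc_i=z_{ii}+\frac12\sum_{j\ne i}z_{ij}$ and $uz_{ij}=\frac{i+j}2z_{ij}$. Hence
$$0=z(uc_i)-u(zc_i)=\sum_{j\ne i}\Big(\frac i2-\frac{i+j}4\Big)z_{ij}=\sum_{j\ne i}\frac{i-j}4z_{ij}.$$
The $z_{ij}$ lie in different summands, so $z_{ij}=0$ for $i\ne j$.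

**Step 3: conclusion.** Now $z$ and $z^2$ lie in $\operatorname{span}(c_i)$, and the $L_{c_i}$ commute, so $[L_z,L_{z^2}]=0$. Applying the automorphism $g^{-1}$ gives $[L_x,L_{x^2}]=0$. $\square$

## 9. The hypersurface $M_A$ of a Euclidean Jordan algebra

We use the following facts from Faraut–Korányi, *Analysis on Symmetric Cones* (1994), Chapters I–V, about a Euclidean Jordan algebra $A$ of dimension $N$.

* The interior $\Omega$ of the set of squares is a proper open convex cone, and $\Omega=\exp A$.
* $\exp(L_x)=P(\exp(x/2))$ maps $\Omega$ onto $\Omega$, where $P$ is the quadratic representation.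
* $[L_x,L_y]$ is a derivation.
* The characteristic function $\varphi(x)=\int_{\Omega^*}e^{-\langle x,y\rangle}dy$ is smooth and positive on $\Omega$, the Hessian of $\log\varphi$ is positive definite, and $\varphi(gx)=|\det g|^{-1}\varphi(x)$ if $g\Omega=\Omega$. So $\varphi$ is homogeneous of degree $-N$.

Put $V_A=\{v:\operatorname{tr}L_v=0\}$, so $A=\mathbb Re\oplus V_A$, and
$$M_A=\{x\in\Omega:\varphi(x)=\varphi(e)\}.$$

*A group acting on $M_A$.* Let $\mathfrak g_1=L_{V_A}+[L_{V_A},L_{V_A}]$. For a derivation $\delta$ we have $[\delta,L_v]=L_{\delta v}$, so $\operatorname{tr}L_{\delta v}=0$ and $\delta v\in V_A$; also $[\delta,[L_v,L_w]]=[L_{\delta v},L_w]+[L_v,L_{\delta w}]$. Hence $\mathfrak g_1$ is a Lie algebra. Let $G_1$ be the connected Lie group with Lie algebra $\mathfrak g_1$. All elements of $\mathfrak g_1$ have trace $0$, so $G_1\subset SL(A)$. It preserves $\Omega$: choose a basis $X_1,\dots,X_m$ of $\mathfrak g_1$ consisting of elements of the form $L_v$ and $[L_v,L_w]$. The products $\exp(t_1X_1)\cdots\exp(t_mX_m)$ fill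 a neighborhood of the identity and hence generate $G_1$. Each factor preserves $\Omega$, either by the second fact or because exponentials of derivations are automorphisms.

*$M_A$ is an orbit.* Let $x\in\Omega$ and write $x=\exp(te+v)$ with $v\in V_A$. As $\exp(y)=\exp(L_y)e$, we get $x=e^t\exp(L_v)e$. By $G_1$-invariance and homogeneity, $\varphi(x)=e^{-tN}\varphi(e)$. So $x\in M_A$ exactly when $t=0$. Since also $G_1e\subset\Omega\cap\{\varphi=\varphi(e)\}$,
$$M_A=\{\exp v:v\in V_A\}=G_1\cdot e. \tag{11}$$
By Euler's identity $d\varphi_x(x)=-N\varphi(x)\ne0$. So $M_A$ is a regular level set: a connected embedded hypersurface, transversal to the position vector. The curves $\exp(tv)$ show $T_eM_A=V_A$.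

**Examples.** For $A=\mathbb R^N$, $\Omega$ is the positive orthant, $\varphi$ is a constant times $\prod x_i^{-1}$, and $M_A=\{\prod x_i=1,\ x_i>0\}$. For the spin factor, $L_w$ has trace $0$, so $V_A=W$. From $w^2=|w|^2e$ we get $\exp w=\cosh|w|\,e+\frac{\sinh|w|}{|w|}w$ for $w\ne0$. So $M_A$ is the sheet $t^2-|w|^2=1$, $t>0$, of a hyperboloid.

**Lemma 8.** Let $\dim A=n+1$ with $n\ge2$. Then $M_A$ is a locally strongly convex hyperbolic affine hypersphere with $\hat\nabla C=0$. Its structure is $G_1$-invariant. The algebra of Section 4 at each point of $M_A$, with its unit identified with the position vector, is isomorphic to $A$; at the point $e$ it equals $A$.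

*Proof.* Let $p$ denote the position vector.

**Step 1: the affine normal.** Write $D_XY=\nabla_XY+h_0(X,Y)p$ on $M_A$, and $\psi=\log\varphi$. Then $d\psi(p)=-N$, and $d\psi(Y)=0$ for tangent $Y$. Differentiating the latter along $X$,
$$0=\mathrm{Hess}\,\psi(X,Y)+d\psi(D_XY)=\mathrm{Hess}\,\psi(X,Y)-N\,h_0(X,Y).$$
So $h_0>0$. The densities $|\det(\cdot,\dots,\cdot,p)|$ and $\mathrm{vol}_{h_0}$ are $G_1$-invariant and $G_1$ is transitive on $M_A$, so $|\det(\cdot,\dots,\cdot,p)|=\rho\,\mathrm{vol}_{h_0}$ with a constant $\rho>0$. For $\xi=ap$ and $h=h_0/a$, the normalization $|\det(\cdot,\dots,\cdot,\xi)|=\mathrm{vol}_h$ reads $a\rho=a^{-n/2}$, which has a unique solution $a>0$. As $D_X\xi=aX$ is tangential, $\xi$ is the affine normal and $S=-a\,\mathrm{id}$. So $M_A$ is a locally strongly convex hyperbolic affine hypersphere, and $h$ and $C$ are $G_1$-invariant. (Under a homothety with factor $s$, $h_0$ is unchanged and $\rho$ is multiplied by $s^{n+1}$, so every value $H<0$ is realized.)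

**Step 2: $\hat\nabla C=0$.** For $v\in V_A$ let $X_v(x)=L_vx$. Its flow $\exp(tL_v)$ lies in $G_1$, so $X_v$ is tangent to $M_A$, is a Killing field of $h$, and satisfies $\mathcal L_{X_v}C=0$. Also $X_v(e)=v$, and $[X_u,X_v]_x=-[L_u,L_v]x$ vanishes at $x=e$ because $[L_u,L_v]$ is a derivation. In Koszul's formula for $2h(\hat\nabla_{X_u}X_v,X_w)$ use, for a Killing field, $X_uh(X_v,X_w)=h([X_u,X_v],X_w)+h(X_v,[X_u,X_w])$. Then every term contains a bracket of two of the fields, so the expression vanishes at $e$. Since the $X_w(e)=w$ and the $X_u(e)=u$ span $T_eM_A$, $(\hat\nabla X_v)_e=0$. Now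
$$0=(\mathcal L_{X_v}C)(Y,Z,W)=(\hat\nabla_{X_v}C)(Y,Z,W)+C(\hat\nabla_YX_v,Z,W)+C(Y,\hat\nabla_ZX_v,W)+C(Y,Z,\hat\nabla_WX_v)$$
gives $(\hat\nabla_vC)_e=0$ for all $v\in T_eM_A$. By homogeneity $\hat\nabla C=0$.

**Step 3: recovering the product.** At $e$, with $\xi=ap$,
$$v^2=L_vL_ve=(D_{X_v}X_v)_e=(\hat\nabla_{X_v}X_v)_e+K_vv+h(v,v)\xi=K_vv+a\,h(v,v)e .$$
By polarization the product of Section 4 at $e$ is the product of $A$. An element $g\in G_1$ carries the structure at $e$ to that at $ge$, so the algebra is isomorphic to $A$ at every point. $\square$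

## 10. Classification and the values of $|C|^2$

An immersed $M$ is called an open part of a hypersurface $M'$ if the immersion maps $M$ into $M'$ as a local diffeomorphism. For a simple Euclidean Jordan algebra, the *rank* is the number of elements of a Jordan frame, that is, of a system as in Lemma 5. The *degree* is the common dimension of the spaces $A_{ij}$. That these numbers are well defined is in Faraut–Korányi, Chapter IV.

**Theorem B.** Let $M^n$ be a connected locally strongly convex affine hypersphere with $\hat R\cdot C=0$.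

1. If $H\ge0$, then $M$ is an open part of an ellipsoid ($H>0$) or an elliptic paraboloid ($H=0$).
2. If $H<0$, then up to an affine transformation of $\mathbb R^{n+1}$, $M$ is an open part of $M_A$ for a Euclidean Jordan algebra $A$ with $\dim A=n+1$. Conversely, each $M_A$ is a locally strongly convex hyperbolic affine hypersphere with $\hat\nabla C=0$. Nonempty open parts of $M_A$ and $M_B$ are affinely equivalent only if $A\cong B$, and $A\cong B$ implies that $M_A,M_B$ are linearly equivalent.
3. In case 2, let $A=\bigoplus_sA_s$ with $A_s$ simple of dimension $N_s$, rank $r_s$ and degree $d_s$ (so $N_s=r_s+\frac{d_s}2r_s(r_s-1)$). Then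
$$|C|^2=4|H|\Big[(n+1)\sum_s\Big(\frac{r_s+N_s}2-\frac{(N_s-r_s)r_sd_s}{4N_s}\Big)-(3n+1)\Big],$$
where the second term in the sum is $0$ if $r_s=1$.

*Proof of 1.* By Proposition 2, $C=0$. By the Maschke–Pick–Berwald theorem, $M$ is part of a quadric, with type determined by the sign of $H$.

*Proof of 2.* **Step 1: $M$ lies in some $M_A$.** Let $H=-a$. By Theorem A, $\hat\nabla K=0$. As $D_X\xi=aX$, after a translation $\xi=af$. Identify $A_p=\mathbb Re\oplus T_pM$ with $\mathbb R^{n+1}$ by $e\mapsto f(p)$, $v\mapsto f_*v$; this is an isomorphism since $f(p)$ is transversal. Fix $p_0$ and let $A=A_{p_0}$, which is a Euclidean Jordan algebra by Lemmas 3 and 7. By (6), $V_A=T_{p_0}M$.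

Let $p(t)$ be a piecewise smooth curve from $p_0$, let $e_i(t)$ be a $\hat\nabla$-parallel orthonormal frame along it, and let $F(t):A\to\mathbb R^{n+1}$ be the linear map with $e\mapsto f(p(t))$ and $e_i(0)\mapsto f_*e_i(t)$. Since $h$ and $K$ are parallel, $F(t)$ is an algebra isomorphism $A\to A_{p(t)}$. Moreover, as $\hat\nabla_{\dot p}e_i=0$,
$$\tfrac d{dt}f=f_*\dot p,\qquad\tfrac d{dt}(f_*e_i)=f_*K_{\dot p}e_i+a\,h(\dot p,e_i)f .$$
The right sides are the products of $\dot p$ with $e$ and with $e_i$ in $A_{p(t)}$. So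
$$F'=L^{A_{p(t)}}_{\dot p}F=FL_{w(t)},\qquad w(t)=F^{-1}(f_*\dot p)\in V_A .$$
Under the identification, $F(0)=\mathrm{id}$. The equation $g'=gL_{w(t)}$ with $L_{w(t)}\in\mathfrak g_1$ has a solution in the Lie group $G_1$ starting at $\mathrm{id}$, and by uniqueness for linear equations it is $F$. So $F(t)\in G_1$, and $f(p(t))=F(t)e\in M_A$ by (11). As $M$ is connected, $f(M)\subset M_A$. Since $M_A$ is embedded of dimension $n$ and $f$ is an immersion, $f:M\to M_A$ is a local diffeomorphism.

**Step 2: the converse** is Lemma 8.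

**Step 3: uniqueness.** Let an affine map with linear part $\Theta$ carry an open part of $M_A$ to an open part of $M_B$. If $\xi,h$ belong to the first, then $s\,\Theta\xi$ and $h/s$ with $s=|\det\Theta|^{-2/(n+2)}$ satisfy the normalization for its image. So affine normal lines go to affine normal lines, and $h$ changes by a constant factor. The normal lines of $M_A$ and $M_B$ pass through the origin, and distinct ones meet only there. So the map fixes the origin and is linear. It preserves position vectors, $D$, and $\hat\nabla$ (a constant factor does not change the Levi-Civita connection), and hence the products $X\cdot Y=D_XY-\hat\nabla_XY$. Thus it gives an isomorphism between algebras which, by Lemma 8, are isomorphic to $A$ and $B$. So $A\cong B$. Conversely, an isomorphism $A\to B$ preserves traces of multiplications and exponentials. So it maps $V_A$ to $V_B$, hence $M_A$ to $M_B$ by (11).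

*Proof of 3.* Choose a Jordan frame in each $A_s$ and take the union $(c_i)$. If $c_i\in A_s$, then $x=c_ix$ implies $x\in A_s$, so $A_1(c_i)=\mathbb Rc_i$ also in $A$. If $c_i\in A_s$ and $c_j\in A_t$ with $s\ne t$, then $x\in A_{ij}$ lies in $A_s\cap A_t=0$, so $d_{ij}=0$. Within $A_s$ all $d_{ij}$ equal $d_s$. So (10) is a sum over $s$. In $A_s$, dropping the index $s$ on $r$ and $d$,
$$m_i=1+\frac{(r-1)d}2=\frac{N_s}r,\qquad1+\frac{(r-1)d}4=\frac12\Big(1+\frac{N_s}r\Big),\qquad\sum_{i<j}d_{ij}=N_s-r .$$
The contribution of $A_s$ to (10) is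
$$\frac{r(r+N_s)}{2N_s}+(N_s-r)\Big[\frac{r+N_s}{2N_s}-\frac{rd}{4N_s}\Big]=\frac{r+N_s}2-\frac{(N_s-r)rd}{4N_s}.$$
Insert this in (7) with $\kappa=|H|(n+1)$ and $|C|^2=4|K|^2$. $\square$

**Check of the formula.** For a spin factor, $r=2$ and $d=n-1$, and the computation in Section 7 gives $C=0$, in agreement with the hyperboloid. For $A=\mathbb R^{n+1}$ there are $n+1$ summands with $r_s=N_s=1$, so $|K|^2=|H|\big[(n+1)^2-(3n+1)\big]=n(n-1)|H|$. By (3) the scalar curvature is then $0$, in agreement with the flat hypersphere $x_1\cdots x_{n+1}=1$; for $n=2$ this is the value $|K|^2=-2H$ found in Section 2.
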